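\title{The $\overline\partial$-equation in Sobolev spaces on the Hartogs triangle}

\begin{abstract}
Let $T=\{|z_1|<|z_2|<1\}\subset\mathbb C^2$ be the Hartogs triangle. We prove that every $\overline\partial$-closed $(0,1)$-form on $T$ with coefficients in the Sobolev space $W^1(T)=W^{1,2}(T)$ equals $\overline\partial u$ for some $u\in W^1(T)$, that is, $H^{0,1}_{W^1}(T)=0$. More generally, $H^{0,1}_{W^{k,p}}(T)=0$ for all integers $k\ge0$ and all $1\le p<\infty$, with bounded linear solution operators, and the exponent $p$ of the solution cannot be improved. The proof solves two one-variable equations in the coordinates $w=z_1/z_2$, $z=z_2$, and controls the singular point of the boundary by Hardy inequalities and a weighted Cauchy transform.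
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The \emph{Hartogs triangle} is the bounded domain
\[
T=\{(z_1,z_2)\in\mathbb C^2:\ |z_1|<|z_2|<1\}.
\]
For an open set $\Omega\subset\mathbb R^d$, an integer $k\ge0$ and $1\le p\le\infty$, the Sobolev space $W^{k,p}(\Omega)$ consists of the functions whose distributional derivatives $D^\alpha g$, $|\alpha|\le k$, lie in $L^p(\Omega)$; for $p<\infty$ the norm is $\|g\|_{W^{k,p}(\Omega)}^p=\sum_{|\alpha|\le k}\int_\Omega|D^\alpha g|^p$. We write $W^1=W^{1,2}$. A $(0,1)$-form on $T$ is an expression $f=f_1\,d\bar z_1+f_2\,d\bar z_2$, and $W^{k,p}_{(0,1)}(T)$ is the space of such forms with $f_1,f_2\in W^{k,p}(T)$. The equation $\overline\partial u=f$ is the system $\partial_{\bar z_1}u=f_1$, $\partial_{\bar z_2}u=f_2$, understood in the sense of distributions. It can be solved only if $f$ is \emph{$\overline\partial$-closed}, $\overline\partial f=0$, which means $\partial_{\bar z_1}f_2=\partial_{\bar z_2}f_1$. The Sobolev Dolbeault cohomology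 group
\[
H^{0,1}_{W^{k,p}}(T)=\frac{\{f\in W^{k,p}_{(0,1)}(T):\ \overline\partial f=0\}}{\{\overline\partial u:\ u\in W^{k,p}(T)\}}
\]
(in the denominator only the forms with coefficients in $W^{k,p}(T)$ count) measures whether the equation can be solved without losing regularity up to the boundary: it vanishes exactly when every closed $f\in W^{k,p}_{(0,1)}(T)$ equals $\overline\partial u$ for some $u\in W^{k,p}(T)$.

By a result of Pan and Zhang, $H^{0,1}_{W^{k,p}}(T)=0$ for $k\in\mathbb N$ and $p>4$. The Hilbert space $W^1(T)$ lies outside this range, and Shaw \cite{Shaw} poses the problem of determining whether $H^{0,1}_{W^1}(T)=0$. The answer is yes.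

\begin{theorem}\label{thm:W1}
For every $\overline\partial$-closed $f\in W^1_{(0,1)}(T)$ there is $u\in W^1(T)$, depending linearly on $f$, with $\overline\partial u=f$ and $\|u\|_{W^1(T)}\le C\|f\|_{W^1(T)}$. In particular $H^{0,1}_{W^1}(T)=0$.
\end{theorem}

\begin{theorem}\label{thm:Wkp}
Let $k\ge0$ be an integer and $1\le p<\infty$. There is a bounded linear operator $f\mapsto u$ from the $\overline\partial$-closed forms in $W^{k,p}_{(0,1)}(T)$ to $W^{k,p}(T)$ with $\overline\partial u=f$. In particular $H^{0,1}_{W^{k,p}}(T)=0$.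
\end{theorem}

\begin{theorem}\label{thm:opt}
For every integer $k\ge0$ and $1\le p<\infty$ there is a $\overline\partial$-closed $f\in W^{k,p}_{(0,1)}(T)$ such that $\overline\partial u=f$ has no solution $u\in W^{k,q}(T)$ for any $q\in(p,\infty]$.
\end{theorem}

Theorem~\ref{thm:W1} is the case $k=1$, $p=2$ of Theorem~\ref{thm:Wkp}. We prove it separately and first, because in this case the method is visible with nothing more than a Hardy inequality and the Bergman projection of the disc. The case $p=\infty$ is not treated here.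

\subsection*{What to expect}
Let $\mathbb D$ be the unit disc and $\mathbb D^*=\mathbb D\setminus\{0\}$. The map
\[
\Phi:\mathbb D\times\mathbb D^*\to T,\qquad \Phi(w,z)=(wz,z),
\]
is biholomorphic with inverse $w=z_1/z_2$, $z=z_2$. For complex analysis $T$ is therefore a product, and on a product one expects to solve $\overline\partial u=f$ one variable at a time. For Sobolev spaces $T$ is not a product: the inverse of $\Phi$ is singular at the boundary point $0$, where $T$ coincides with the cone $|z_1|<|z_2|$. Near $0$ the domain does not lie on one side of a graph, let alone a Lipschitz graph: such a domain contains $t\nu$ and omits $-t\nu$ for some direction $\nu$ and small $t>0$, whereas $T=-T$.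

Monomials show how the Sobolev norms see the origin. The complex Jacobian of $\Phi$ is $z$, so Lebesgue measure on $T$ is $|z|^2\,dA(w)\,dA(z)$, where $dA$ is area measure. The holomorphic function $w^jz^n=z_1^jz_2^{\,n-j}$, with $j\ge0$ and $n\in\mathbb Z$, is homogeneous of degree $n$ under the dilations of $\mathbb C^2$, and it lies in $L^2(T)$ exactly when $\int_{\mathbb D}|z|^{2n+2}dA<\infty$, that is, when $n\ge-1$. Its derivatives in $z_1$ and $z_2$ are $jw^{j-1}z^{n-1}$ and $(n-j)w^jz^{n-1}$, so it lies in $W^1(T)$ exactly when $n\ge0$. Thus $z_1/z_2\in W^1(T)$, although it has no limit at $0$, while $1/z_2$ lies in $L^2(T)$ but not in $W^1(T)$.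

Now take the closed form $f=w^jz^n\,d\bar z_2\in W^1_{(0,1)}(T)$, $n\ge0$. The solution $u=\bar z\,w^jz^n$ is homogeneous of degree $n+1$ and has bounded first derivatives. So solving the equation raises the degree of homogeneity by one, and at the origin there is a full power of $|z_2|$ to spare; this suggests the answer yes. But $u+1/z_2$ is also a solution, it lies in $L^2(T)$, and it is not in $W^1(T)$. A solution operator must avoid adding holomorphic terms of low degree, and which degrees are low depends on $k$ and $p$: the $k$-th derivatives of a function homogeneous of degree $n$ have degree $n-k$, and they are $p$-integrable near the vertex of a four-dimensional cone only when $n>k-4/p$ (or when they vanish). The number $4/p$ governs the whole proof of Theorem~\ref{thm:Wkp}.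

\subsection*{Plan}
Section~\ref{sec:scheme} reduces the system to a single equation $\partial_{\bar z}u_2=h$ with $h$ holomorphic in $w$, and Section~\ref{sec:W1} proves Theorem~\ref{thm:W1}. For general $k$ and $p$ we measure functions in scale-invariant weighted spaces (Section~\ref{sec:weights}), subtract a Taylor polynomial from the data (Section~\ref{sec:taylor}), build operators on the disc that work for all $1\le p<\infty$ (Section~\ref{sec:disc}), and solve the equation in $z$ with a gain of one power of $|z|$ (Section~\ref{sec:z}). Sections~\ref{sec:proof2} and~\ref{sec:opt} prove Theorems~\ref{thm:Wkp} and~\ref{thm:opt}.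

\section{Product coordinates and the reduction to one equation}\label{sec:scheme}

We identify functions on $T$ with functions of $(w,z)\in\mathbb D\times\mathbb D^*$ through $\Phi$. Put $d\mu=dA(w)\,dA(z)$, so that Lebesgue measure on $T$ is $dV=|z|^2d\mu$. The symbol $\nabla$ denotes the real gradient on $T\subset\mathbb R^4$, and $\nabla_w$, $\nabla_z$ the real gradients in $w$ and in $z$; since $|\nabla_wv|^2=2(|\partial_wv|^2+|\partial_{\bar w}v|^2)$, Sobolev norms may be computed with the complex derivatives. Constants $C$ never depend on the functions being estimated, and $X\approx Y$ means $X\le CY$ and $Y\le CX$.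

The chain rule gives
\begin{equation}\label{eq:chain}
\partial_w=z\,\partial_{z_1},\qquad \partial_z=w\,\partial_{z_1}+\partial_{z_2},\qquad \partial_{z_1}=z^{-1}\partial_w,\qquad \partial_{z_2}=\partial_z-\frac wz\,\partial_w,
\end{equation}
together with the conjugate relations. These are identities between vector fields with smooth coefficients on $T$, so they hold for distributions. Since $d\bar z_1=\bar z\,d\bar w+\bar w\,d\bar z$, a form $f=f_1d\bar z_1+f_2d\bar z_2$ becomes $F_1d\bar w+F_2d\bar z$ with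
\begin{equation}\label{eq:F}
F_1=\bar z f_1,\qquad F_2=\bar wf_1+f_2 .
\end{equation}
From \eqref{eq:chain} one computes $\partial_{\bar z}F_1-\partial_{\bar w}F_2=\bar z\,(\partial_{\bar z_2}f_1-\partial_{\bar z_1}f_2)$, and also $\partial_{\bar w}u-F_1=\bar z\,(\partial_{\bar z_1}u-f_1)$ and $\partial_{\bar z}u-F_2=\bar w\,(\partial_{\bar z_1}u-f_1)+(\partial_{\bar z_2}u-f_2)$. As $\bar z\ne0$ on $T$,
\[
\overline\partial f=0\iff\partial_{\bar z}F_1=\partial_{\bar w}F_2,\qquad\quad \overline\partial u=f\iff\big(\partial_{\bar w}u=F_1\ \text{and}\ \partial_{\bar z}u=F_2\big).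
\]

\subsection*{The Cauchy transform}
For $\phi\in L^1(\mathbb C)$ with compact support let
\[
\mathcal C\phi(w)=\frac1\pi\int_{\mathbb C}\frac{\phi(\zeta)}{w-\zeta}\,dA(\zeta).
\]
A function on $\mathbb D$ is extended by zero before $\mathcal C$ is applied. Recall Weyl's lemma: a locally integrable function with $\partial_{\bar w}v=0$ in the sense of distributions agrees almost everywhere with a holomorphic function. We use three facts.
\begin{itemize}
\item[(C1)] $\partial_{\bar w}\mathcal C\phi=\phi$ on $\mathbb C$, because $1/(\pi w)$ is a fundamental solution of $\partial_{\bar w}$.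
\item[(C2)] If $v\in L^1_{\rm loc}(\mathbb C)$ tends to $0$ at infinity and $\partial_{\bar w}v=\phi$, then $v=\mathcal C\phi$: the difference is entire and tends to $0$ at infinity.
\item[(C3)] If $\phi$ vanishes for $|\zeta|>\rho$, then on $|w|<\rho'$ we have $\mathcal C\phi=\Gamma*\phi$ with $\Gamma=(\pi w)^{-1}\mathbf 1_{\{|w|<\rho+\rho'\}}$ and $\|\Gamma\|_{L^1}=2(\rho+\rho')$. Convolution with $\Gamma$ commutes with weak derivatives, so Young's inequality $\|\Gamma*\phi\|_{L^p}\le\|\Gamma\|_{L^1}\|\phi\|_{L^p}$ gives $\|\mathcal C\phi\|_{W^{j,p}(|w|<\rho')}\le2(\rho+\rho')\|\phi\|_{W^{j,p}(\mathbb C)}$ for $j\ge0$, $1\le p<\infty$.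
\end{itemize}
For example, (C2) applied to the Lipschitz function $(|w|^2-1)\mathbf 1_{\mathbb D}$, and to the function equal to $\bar w$ on $\mathbb D$ and $1/w$ outside, gives
\begin{equation}\label{eq:Cexamples}
\mathcal C(w)=|w|^2-1,\qquad \mathcal C(1)=\bar w\qquad\text{on }\mathbb D .
\end{equation}

\subsection*{Operators acting in one variable}
Let $\Omega_1,\Omega_2\subset\mathbb C$ be open and $1\le p<\infty$. By Fubini's theorem, $L^p(\Omega_1\times\Omega_2)$ is the space $L^p(\Omega_2;L^p(\Omega_1))$ of vector-valued functions $z\mapsto v(\cdot,z)$. In the same way, the functions whose $w$-derivatives of order at most $j$ lie in $L^p(\Omega_1\times\Omega_2)$ form the space $L^p(\Omega_2;W^{j,p}(\Omega_1))$, and these derivatives are computed slice by slice. Consequently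
\begin{equation}\label{eq:slices}
\|v\|^p_{W^{k,p}(\Omega_1\times\Omega_2)}\approx\sum_{|\gamma|\le k}\int_{\Omega_2}\|D_z^\gamma v(\cdot,z)\|^p_{W^{k-|\gamma|,p}(\Omega_1)}\,dA(z).
\end{equation}
For $\varphi\in C_c^\infty(\Omega_2)$ put
\[
\langle v\rangle_\varphi=\int_{\Omega_2}v(\cdot,z)\varphi(z)\,dA(z)\in L^p(\Omega_1)
\]
(a Bochner integral). Products $\psi(w)\varphi(z)$ suffice as test functions on $\Omega_1\times\Omega_2$. Hence, for $v,v'\in L^p(\Omega_1\times\Omega_2)$ and a first-order derivative $D_z$ in $z$ with constant coefficients, $D_zv=v'$ holds if and only if $\langle v\rangle_{D_z\varphi}=-\langle v'\rangle_\varphi$ for all $\varphi$; and $\partial_{\bar w}v=v'$ holds if and only if $\partial_{\bar w}\langle v\rangle_\varphi=\langle v'\rangle_\varphi$ for all $\varphi$.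

\begin{lemma}\label{lem:fiber}
Let $L:L^p(\Omega_1)\to L^p(\Omega_1')$ be bounded and linear, and define $(L_wv)(\cdot,z)=L(v(\cdot,z))$ for $v\in L^p(\Omega_1\times\Omega_2)$.
\begin{itemize}
\item[(a)] $\|L_wv\|_{L^p}\le\|L\|\,\|v\|_{L^p}$ and $\langle L_wv\rangle_\varphi=L\langle v\rangle_\varphi$.
\item[(b)] If $D_zv\in L^p(\Omega_1\times\Omega_2)$, then $D_zL_wv=L_wD_zv$.
\item[(c)] If $L$ maps $W^{j,p}(\Omega_1)$ boundedly to $W^{j,p}(\Omega_1')$ for $0\le j\le k$, then $L_w$ maps $W^{k,p}(\Omega_1\times\Omega_2)$ boundedly to $W^{k,p}(\Omega_1'\times\Omega_2)$.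
\end{itemize}
The same holds with $w$ and $z$ exchanged.
\end{lemma}

\begin{proof}
For (a), integrate $\|Lv(\cdot,z)\|^p\le\|L\|^p\|v(\cdot,z)\|^p$ in $z$, and recall that bounded operators commute with Bochner integrals. For (b), $\langle L_wv\rangle_{D_z\varphi}=L\langle v\rangle_{D_z\varphi}=-L\langle D_zv\rangle_\varphi=-\langle L_wD_zv\rangle_\varphi$. For (c), part (b) gives $D_z^\gamma L_wv=L_wD_z^\gamma v$, and \eqref{eq:slices} gives the bound.
\end{proof}

If $v$ lies in $L^p(\mathbb D\times\Omega_2)$ for every open $\Omega_2$ with compact closure in $\mathbb D^*$, then $L_wv$ is defined on $\mathbb D\times\mathbb D^*$ and has the same property.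

\subsection*{The reduction}
To solve $\partial_{\bar w}u=F_1$, $\partial_{\bar z}u=F_2$, apply a right inverse $N$ of $\partial_{\bar w}$ to $F_1$ in the variable $w$. The second equation then holds up to the error $F_2-\partial_{\bar z}N_wF_1=F_2-N_w\partial_{\bar w}F_2$. This error is holomorphic in $w$, but its formula contains a derivative of the data. The remedy is to normalize $N$ by a projection onto holomorphic functions; the error is then the projection of $F_2$.

\begin{lemma}\label{lem:reduction}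
Let $1\le p<\infty$. Let $\Pi$ and $N$ be bounded operators on $L^p(\mathbb D)$ such that $\Pi v$ is always holomorphic, $\Pi v=v$ for holomorphic $v\in L^p(\mathbb D)$, and $\partial_{\bar w}Ng=g$. Put $K=(I-\Pi)N$. Let $F_1,F_2$ belong to $L^p(\mathbb D\times\Omega_2)$ for every open $\Omega_2$ with compact closure in $\mathbb D^*$, and let $\partial_{\bar z}F_1=\partial_{\bar w}F_2$. Then $u_1=K_wF_1$ and $h=\Pi_wF_2$ satisfy
\[
\partial_{\bar w}u_1=F_1,\qquad \partial_{\bar z}u_1=F_2-h,\qquad \partial_{\bar w}h=0 .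
\]
Consequently, if $\partial_{\bar w}u_2=0$ and $\partial_{\bar z}u_2=h$, then $u=u_1+u_2$ solves $\partial_{\bar w}u=F_1$, $\partial_{\bar z}u=F_2$.
\end{lemma}

\begin{proof}
Since $\Pi Ng$ is holomorphic, $\partial_{\bar w}Kg=g$. If $v$ and $\partial_{\bar w}v$ lie in $L^p(\mathbb D)$, then $v-N\partial_{\bar w}v$ is holomorphic by Weyl's lemma and lies in $L^p(\mathbb D)$, so $I-\Pi$ annihilates it. This says
\begin{equation}\label{eq:split}
K\partial_{\bar w}v=(I-\Pi)v .
\end{equation}
Let $\varphi\in C_c^\infty(\mathbb D^*)$. By Lemma~\ref{lem:fiber}(a), $\partial_{\bar w}\langle u_1\rangle_\varphi=\partial_{\bar w}K\langle F_1\rangle_\varphi=\langle F_1\rangle_\varphi$, and $\langle h\rangle_\varphi=\Pi\langle F_2\rangle_\varphi$ is holomorphic. This gives the first and third equations. For the second, test $\partial_{\bar z}F_1=\partial_{\bar w}F_2$ on $\psi(w)\varphi(z)$: we get $\int\langle F_1\rangle_{\partial_{\bar z}\varphi}\,\psi\,dA=\int\langle F_2\rangle_\varphi\,\partial_{\bar w}\psi\,dA$,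 that is, $\partial_{\bar w}\langle F_2\rangle_\varphi=-\langle F_1\rangle_{\partial_{\bar z}\varphi}$ on $\mathbb D$. Both functions lie in $L^p(\mathbb D)$, so \eqref{eq:split} applies to $v=\langle F_2\rangle_\varphi$:
\[
\langle u_1\rangle_{\partial_{\bar z}\varphi}=K\langle F_1\rangle_{\partial_{\bar z}\varphi}=-(I-\Pi)\langle F_2\rangle_\varphi=-\langle F_2-h\rangle_\varphi .\qedhere
\]
\end{proof}

For $p=2$ the natural choices are $N=\mathcal C$ and $\Pi=B$, the \emph{Bergman projection}, which is the orthogonal projection of $L^2(\mathbb D)$ onto the holomorphic functions in $L^2(\mathbb D)$. The monomials are an orthogonal basis of this subspace and $\|w^n\|^2=\pi/(n+1)$, so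
\begin{equation}\label{eq:bergman}
Bv=\sum_{n\ge0}a_nw^n,\qquad a_n=\frac{n+1}\pi\int_{\mathbb D}v\,\bar\zeta^{\,n}\,dA .
\end{equation}
For $u_2$ one takes the Cauchy transform $\mathcal C_zh$ in the variable $z$.

\begin{example}\label{ex:first}
Let $f=(z_1/z_2)\,d\bar z_1$. Its coefficient is holomorphic and lies in $W^1(T)$, so $f$ is a closed form in $W^1_{(0,1)}(T)$. Here $F_1=\bar zw$ and $F_2=|w|^2$. By \eqref{eq:bergman}, $B(|w|^2)=\frac1\pi\int_{\mathbb D}|\zeta|^2dA=\frac12$, and with \eqref{eq:Cexamples} we get $K(w)=(I-B)(|w|^2-1)=|w|^2-\frac12$. Hence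
\[
u_1=\bar z\big(|w|^2-\tfrac12\big),\qquad h=\tfrac12,\qquad \partial_{\bar z}u_1=|w|^2-\tfrac12=F_2-h,\qquad u_2=\mathcal C_z\big(\tfrac12\big)=\tfrac12\bar z .
\]
The solution is $u=\bar z|w|^2=|z_1|^2/z_2$. It is homogeneous of degree one and has bounded first derivatives on $T$.
\end{example}

\section{The case $W^1$}\label{sec:W1}

The operators $K_w$, $B_w$, $\mathcal C_z$ act on the unweighted space $L^2(\mu)$, whereas the data come with the measure $dV=|z|^2d\mu$, which is smaller. In particular $F_2=\bar wf_1+f_2$ carries no factor $\bar z$, and $f_j\in L^2(T)$ does not put it in $L^2(\mu)$. The missing power of $|z|$ is paid for by the derivative of $f$, through a Hardy inequality along the rays from the origin.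

\begin{lemma}\label{lem:hardy}
For $g\in W^1(T)$,
\[
\int|g|^2\,d\mu=\int_T\frac{|g|^2}{|z_2|^2}\,dV\le4\int_T|g|^2dV+2\int_T|\nabla g|^2dV .
\]
\end{lemma}

\begin{proof}
Write $z=re^{i\theta}$, so that $d\mu=r\,dr\,d\theta\,dA(w)$ and $dV=r^3dr\,d\theta\,dA(w)$. The derivative $\partial_r$ is differentiation along the vector $(we^{i\theta},e^{i\theta})\in\mathbb C^2$, of length at most $\sqrt2$, so $|g_r|^2\le2|\nabla g|^2$. A Sobolev function is absolutely continuous on almost all coordinate lines; thus for almost every $(w,\theta)$ the function $g(r)=g(w,re^{i\theta})$ is locally absolutely continuous on $(0,1)$ with $\int_0^1(|g|^2+|g_r|^2)r^3dr<\infty$. It is bounded near $r=1$, since $\int_{1/2}^1|g_r|\,dr<\infty$. Let $\rho(r)=r^2-r^4$, which satisfies $0\le\rho\le r^2$ and $\rho(1)=0$. For $0<\delta<1$, integration by parts gives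
\begin{align*}
\int_\delta^1(2r-4r^3)|g|^2dr&=-\rho(\delta)|g(\delta)|^2-\int_\delta^1 2\rho\,\mathrm{Re}(\bar gg_r)\,dr\\
&\le\int_\delta^12\,(r^{1/2}|g|)(r^{3/2}|g_r|)\,dr\le\int_\delta^1r|g|^2dr+\int_\delta^1r^3|g_r|^2dr .
\end{align*}
The integral $\int_\delta^1r|g|^2dr$ is finite and can be subtracted: $\int_\delta^1r|g|^2dr\le4\int_0^1r^3|g|^2dr+\int_0^1r^3|g_r|^2dr$. Let $\delta\to0$ and integrate in $(w,\theta)$.
\end{proof}

Next we need to differentiate $B$. The projection does not commute with $\partial_w$, but it does commute with rotations, and for holomorphic functions the angular derivative controls the full gradient. Let $R=\partial_\theta=i(\zeta\partial_\zeta-\bar\zeta\partial_{\bar\zeta})=x\partial_y-y\partial_x$ on the disc, $\zeta=x+iy$. For $v\in W^{1,1}(\mathbb D)$ and $\phi\in C^1(\overline{\mathbb D})$,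
\begin{equation}\label{eq:rot}
\int_{\mathbb D}(Rv)\,\phi\,dA=-\int_{\mathbb D}v\,R\phi\,dA .
\end{equation}
Indeed, $R$ is divergence free, so for radial $\chi\in C_c^\infty(\mathbb D)$ the definition of weak derivatives gives $\int(Rv)\chi\phi=-\int vR(\chi\phi)=-\int v\chi R\phi$, because $R\chi=0$; let $\chi$ increase to $1$.

\begin{lemma}\label{lem:L2ops}
The operator $\mathcal C$ is bounded from $L^2(\mathbb D)$ to $W^1(\mathbb D)$, and $\|(Bv)'\|_{L^2(\mathbb D)}\le\sqrt2\,\|\nabla v\|_{L^2(\mathbb D)}$ for $v\in W^1(\mathbb D)$. Hence $B$ is bounded on $W^1(\mathbb D)$ and $K=(I-B)\mathcal C$ is bounded from $L^2(\mathbb D)$ to $W^1(\mathbb D)$.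
\end{lemma}

\begin{proof}
By (C3) and (C1), $\|\mathcal Cg\|\le4\|g\|$ and $\partial_{\bar w}\mathcal Cg=g$. The remaining derivative $\partial_w\mathcal Cg$ is the Beurling transform of $g$, an isometry of $L^2(\mathbb C)$. To see this, let $g\in C_c^\infty(\mathbb D)$ and $v=\mathcal Cg$; then $v$ is smooth, $v=O(|w|^{-1})$ and $\nabla v=O(|w|^{-2})$ at infinity. Two integrations by parts on $|w|<t$, with boundary terms $O(t^{-2})$, give
\[
\int_{\mathbb C}|\partial_wv|^2=\int_{\mathbb C}\partial_wv\,\partial_{\bar w}\bar v=\int_{\mathbb C}\partial_{\bar w}v\,\partial_w\bar v=\int_{\mathbb C}|g|^2 ,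
\]
and the bound extends to $L^2(\mathbb D)$ by density.

Let $v\in W^1(\mathbb D)$. Since $R\bar\zeta^{\,n}=-in\bar\zeta^{\,n}$, \eqref{eq:rot} gives $\int(Rv)\bar\zeta^{\,n}=in\int v\bar\zeta^{\,n}$, so by \eqref{eq:bergman} $B(Rv)=\sum ina_nw^n=iw(Bv)'$. For holomorphic $g=\sum b_nw^n$ we have $\|g\|^2=\sum|b_n|^2\pi/(n+1)$, finite or not, and $\frac1{n+1}\le\frac2{n+2}$ gives $\|g\|^2\le2\|wg\|^2$. Hence $\|(Bv)'\|\le\sqrt2\|B(Rv)\|\le\sqrt2\|Rv\|\le\sqrt2\|\nabla v\|$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:W1}]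
In this proof $\|\cdot\|$ is the norm of $L^2(\mu)$, and $L^2(\mathbb D^*)=L^2(\mathbb D)$ because a point has measure zero.

\emph{The data.} By Lemma~\ref{lem:hardy}, $\|f_j\|\le C\|f\|_{W^1(T)}$. By \eqref{eq:chain}, $|\nabla_wf_j|\le C|z||\nabla f_j|$ and $|z||\nabla_zf_j|\le C|z||\nabla f_j|$, and $\||z|\nabla f_j\|=\|\nabla f_j\|_{L^2(T)}$. Differentiating \eqref{eq:F},
\begin{align*}
\partial_zF_1&=\bar z\,\partial_zf_1, & \partial_{\bar z}F_1&=f_1+\bar z\,\partial_{\bar z}f_1,\\
\partial_wF_2&=\bar w\,\partial_wf_1+\partial_wf_2, & \partial_{\bar w}F_2&=f_1+\bar w\,\partial_{\bar w}f_1+\partial_{\bar w}f_2 .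
\end{align*}
Therefore
\begin{equation}\label{eq:data}
\|F_1\|+\|\nabla_zF_1\|+\|F_2\|+\|\nabla_wF_2\|\le C\|f\|_{W^1(T)} .
\end{equation}
The derivative $\nabla_zF_2$ is absent from \eqref{eq:data}, and it is not needed: the $z$-derivative of $u_2$ will come from the smoothing of $\mathcal C_z$.

\emph{The solution.} With $K=(I-B)\mathcal C$ put
\[
u=u_1+u_2,\qquad u_1=K_wF_1,\qquad h=B_wF_2,\qquad u_2=\mathcal C_zh .
\]
Lemma~\ref{lem:reduction} applies with $\Pi=B$, $N=\mathcal C$. By (C1) on almost every slice $w=\text{const}$, $\partial_{\bar z}u_2=h$; by Lemma~\ref{lem:fiber}(b) with the variables exchanged, $\partial_{\bar w}u_2=\mathcal C_z\partial_{\bar w}h=0$. Hence $\overline\partial u=f$, and $u$ is linear in $f$.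

\emph{The estimates.} A derivative in the variable in which an operator acts is estimated by Lemma~\ref{lem:L2ops} slice by slice; a derivative in the other variable passes through the operator by Lemma~\ref{lem:fiber}(b). This gives
\begin{align*}
\|u_1\|+\|\nabla_wu_1\|&\le C\|F_1\|, & \|\nabla_zu_1\|&=\|K_w\nabla_zF_1\|\le C\|\nabla_zF_1\|,\\
\|u_2\|+\|\nabla_zu_2\|&\le C\|h\|\le C\|F_2\|, & \|\nabla_wu_2\|&=\|\mathcal C_z\nabla_wh\|\le C\|\nabla_wh\|\le C\|\nabla_wF_2\| .
\end{align*}
By \eqref{eq:data}, $\|u\|+\|\nabla_wu\|+\|\nabla_zu\|\le C\|f\|_{W^1(T)}$. It remains to return to $T$. By \eqref{eq:chain} and $dV=|z|^2d\mu$,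
\[
\int_T|u|^2dV\le\|u\|^2,\qquad\int_T|\partial_{z_1}u|^2dV=\|\partial_wu\|^2,\qquad\int_T|\partial_{z_2}u|^2dV\le2\|z\,\partial_zu\|^2+2\|\partial_wu\|^2 ,
\]
and the conjugate relations give the same bounds for $\partial_{\bar z_1}u$, $\partial_{\bar z_2}u$ in terms of $\partial_{\bar w}u$, $\partial_{\bar z}u$. The singular factor $z^{-1}$ in \eqref{eq:chain} is exactly absorbed by the Jacobian $|z|^2$. Thus $\|u\|_{W^1(T)}\le C\|f\|_{W^1(T)}$.
\end{proof}

\section{Weighted spaces adapted to the vertex}\label{sec:weights}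

The operator just constructed does not prove Theorem~\ref{thm:Wkp}, even for polynomial data.

\begin{example}\label{ex:fail}
Let $f=z_1\,d\bar z_2$. Then $F_1=0$, $F_2=wz$, so $u_1=0$, $h=wz$, and by \eqref{eq:Cexamples}
\[
u=\mathcal C_z(wz)=w(|z|^2-1)=z_1\bar z_2-\frac{z_1}{z_2}.
\]
The Cauchy transform has added the holomorphic term $z_1/z_2$ of degree $0$. Its derivative $\partial_{z_2}^k(z_1/z_2)=(-1)^kk!\,wz^{-k}$ lies in $L^p(T)$ only if $kp<4$. So $u\notin W^{k,p}(T)$ when $kp\ge4$, for instance for $W^{2,2}$ and $W^{1,4}$. If we divide by $z$ before applying $\mathcal C_z$ and multiply by $z$ afterwards, we obtain $z\,\mathcal C_z(w)=z_1\bar z_2$, and the unwanted term is gone.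
\end{example}

To choose the power of $z$ we need spaces that record the order of vanishing at the origin and in which all operators can be estimated on one fixed product domain. From now on $k\ge0$ and $1\le p<\infty$ are fixed. Let
\[
A=\{\tfrac12<|z|<1\},\qquad Q=\mathbb D\times A,\qquad T_n=T\cap\{2^{-n-1}<|z_2|<2^{-n}\},\quad n\ge0 .
\]
The pieces $T_n=2^{-n}T_0$ cover $T$ up to a null set, and $\Phi$ is a diffeomorphism from a neighborhood of $\overline Q$ onto a neighborhood of $\overline{T_0}$, so it preserves $W^{k,p}$ with equivalent norms. For a function $g$ of $(w,z)$ let $g^{[n]}(w,z)=g(w,2^{-n}z)$. For $a\in\mathbb R$ let $V_a$ be the space of $g\in W^{k,p}_{\rm loc}(T)$ with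
\[
\|g\|_{V_a}^p=\sum_{n\ge0}2^{n(ap-4)}\|g^{[n]}\|^p_{W^{k,p}(Q)}<\infty .
\]
Since $\Phi(w,2^{-n}z)=2^{-n}\Phi(w,z)$, the function $g^{[n]}$ is the dilate $g(2^{-n}\,\cdot)$ read in the coordinates $(w,z)$. Changing variables in $\mathbb R^4$,
\[
\|g^{[n]}\|^p_{W^{k,p}(Q)}\approx\|g(2^{-n}\,\cdot)\|^p_{W^{k,p}(T_0)}=\sum_{|\alpha|\le k}2^{4n-n|\alpha|p}\int_{T_n}|D^\alpha g|^pdV ,
\]
and $|z_2|\approx2^{-n}$ on $T_n$. Summing over $n$,
\begin{equation}\label{eq:Va}
\|g\|_{V_a}^p\approx\sum_{|\alpha|\le k}\int_T|z_2|^{-(a-|\alpha|)p}|D^\alpha g|^p\,dV .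
\end{equation}

\begin{lemma}\label{lem:Va}
\begin{itemize}
\item[(i)] $V_a\subset V_b$ for $a\ge b$, and $V_k\subset W^{k,p}(T)$, with bounded inclusions. For $k=0$, $V_0=L^p(T)$.
\item[(ii)] Multiplication by $\bar z$ is bounded from $V_a$ to $V_{a+1}$, and multiplication by $\bar w$ is bounded on $V_a$.
\item[(iii)] If $L$ is bounded on $W^{j,p}(\mathbb D)$ for $0\le j\le k$, then $L_w$ is bounded on $V_a$.
\item[(iv)] If $g\in W^{k,p}_{\rm loc}(T)$ is homogeneous of degree $\sigma$ and $0<\|g\|_{W^{k,p}(Q)}<\infty$, then $g\in V_a$ if and only if $\sigma>a-4/p$.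
\end{itemize}
\end{lemma}

\begin{proof}
Part (i) follows from \eqref{eq:Va}, as $|z_2|<1$. For (ii), $(\bar zg)^{[n]}=2^{-n}\bar zg^{[n]}$ and $(\bar wg)^{[n]}=\bar wg^{[n]}$, and $\bar z,\bar w$ are smooth on $\overline Q$. For (iii), $(L_wg)^{[n]}=L_w(g^{[n]})$, and Lemma~\ref{lem:fiber}(c) on $Q$ gives the bound. By \eqref{eq:Va}, $g\in W^{k,p}(\mathbb D\times\{\delta<|z|<1\})$ for each $\delta>0$, and the same lemma on this product shows $L_wg\in W^{k,p}_{\rm loc}(T)$. For (iv), $g^{[n]}=2^{-n\sigma}g^{[0]}$, so the series is geometric with ratio $2^{(a-\sigma)p-4}$.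
\end{proof}

By (iv), $a-4/p$ is the borderline degree of homogeneity for $V_a$. The estimates below break down when this degree is an integer (Remarks~\ref{rem:log1} and~\ref{rem:log2}). The natural index for $W^{k,p}(T)$ is $a=k$, and $k-4/p$ is an integer for $p=1,2,4$. Since the solution operator will gain a full power of $|z|$, we can afford to give up a fraction of it at the start. Fix
\begin{equation}\label{eq:eps}
0<\varepsilon<1,\qquad \varepsilon+\frac4p\notin\mathbb Z ;
\end{equation}
the data will be placed in $V_{k-\varepsilon}$ and the solution in $V_{k+1-\varepsilon}\subset V_k$.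

\section{Splitting off a polynomial}\label{sec:taylor}

The inclusion $W^{k,p}(T)\subset V_{k-\varepsilon}$ is false when $k-\varepsilon>4/p$: by Lemma~\ref{lem:Va}(iv), the constant $1$ lies in $V_a$ only if $a<4/p$. The obstruction is a Taylor polynomial at the origin, and it is removed one order at a time by the following Hardy inequality. We use Poincar\'e's inequality: if $\Omega$ is a bounded connected Lipschitz domain and $g_\Omega$ is the mean of $g\in W^{1,p}(\Omega)$, then $\|g-g_\Omega\|_{L^p(\Omega)}\le C\|\nabla g\|_{L^p(\Omega)}$. The mean may be taken over a subset $\Omega'$ of positive measure, since $|g_{\Omega'}-g_\Omega|\le|\Omega'|^{-1/p}\|g-g_\Omega\|_{L^p(\Omega)}$ by H\"older's inequality. The domain $T$ is not Lipschitz, but its dyadic pieces are.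

\begin{lemma}\label{lem:hardyp}
Let $a\ne4/p$. Let $g\in W^{1,p}(T\cap\{|z_2|>\delta\})$ for every $\delta>0$, and let $N=\||z_2|^{1-a}\nabla g\|_{L^p(T)}<\infty$. There is a constant $c$, linear in $g$, with $c=0$ if $a<4/p$, such that
\[
|c|+\||z_2|^{-a}(g-c)\|_{L^p(T)}\le C\big(N+\|g\|_{L^p(T_0)}\big).
\]
\end{lemma}

\begin{proof}
Put $\beta=a-4/p\neq0$. Let $g_n$ be the mean of $g$ over $T_n$, and let $T_n^*=T\cap\{2^{-n-2}<|z_2|<2^{-n}\}\supset T_n\cup T_{n+1}$. The set $T_0^*$ is the image of $\mathbb D\times\{\frac14<|z|<1\}$ under a diffeomorphism of neighborhoods of the closures, hence a bounded connected Lipschitz domain, and $T_n^*=2^{-n}T_0^*$. Poincar\'e's inequality and scaling give $\|g-g_n\|_{L^p(T_n^*)}\le C2^{-n}\|\nabla g\|_{L^p(T_n^*)}$. Let $d_n=\||z_2|^{1-a}\nabla g\|_{L^p(T_n^*)}\approx2^{-n(1-a)}\|\nabla g\|_{L^p(T_n^*)}$; each point lies in at most two sets $T_n^*$, so $\sum d_n^p\le2N^p$. Then $\|g-g_n\|_{L^p(T_n^*)}\le C2^{-na}d_n$, and since $|T_{n+1}|\approx2^{-4n}$,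
\[
\||z_2|^{-a}(g-g_n)\|_{L^p(T_n)}\le Cd_n,\qquad |g_{n+1}-g_n|\le|T_{n+1}|^{-1/p}\|g-g_n\|_{L^p(T_{n+1})}\le C2^{-n\beta}d_n .
\]
If $\beta>0$, the means converge to a limit $c$, with $|c|\le|g_0|+CN$, and summing the increments from $n$ to infinity gives
\[
2^{n\beta}|g_n-c|\le C\sum_{m\ge n}2^{-(m-n)\beta}d_m .
\]
If $\beta<0$, put $c=0$ and sum the increments from $0$ to $n-1$:
\[
2^{n\beta}|g_n|\le2^{-n|\beta|}|g_0|+C\sum_{m<n}2^{-(n-m)|\beta|}d_m .
\]
In both cases the sum is the convolution of $(d_m)$ with a summable sequence, so Young's inequality for sequences bounds the $\ell^p$ norm of $e_n=2^{n\beta}|g_n-c|$ by $C(N+|g_0|)$, and $|g_0|\le C\|g\|_{L^p(T_0)}$. Finally $\||z_2|^{-a}\|_{L^p(T_n)}\approx2^{n\beta}$, so $\||z_2|^{-a}(g-c)\|_{L^p(T_n)}\le C(d_n+e_n)$. Take $p$-th powers and sum.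
\end{proof}

\begin{remark}\label{rem:log1}
For $a=4/p$ the lemma fails. Let $g=\ell^{-1/p}$ with $\ell=\log(2/|z_2|)$. Then $N^p=C\int_0^1r^{-1}\ell^{-p-1}dr<\infty$, while $\||z_2|^{-a}(g-c)\|^p_{L^p(T)}=C\int_0^1r^{-1}|\ell^{-1/p}-c|^pdr=\infty$ for every $c$.
\end{remark}

A \emph{polynomial} below means a polynomial in the real coordinates $x\in\mathbb R^4$, equivalently in $Z=(z_1,z_2)$ and $\bar Z$.

\begin{lemma}\label{lem:taylor}
Let $k\ge1$ and $g\in W^{k,p}(T)$. There is a polynomial $q$ of degree less than $k-\varepsilon-4/p$ (with $q=0$ if this number is negative), linear in $g$, whose coefficients are bounded by $C\|g\|_{W^{k,p}(T)}$, such that $\|g-q\|_{V_{k-\varepsilon}}\le C\|g\|_{W^{k,p}(T)}$.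
\end{lemma}

\begin{proof}
We construct polynomials $q_0,\dots,q_k$, linear in $g$ and with coefficients bounded by $C\|g\|_{W^{k,p}(T)}$, such that
\begin{equation}\label{eq:induct}
\big\||z_2|^{-(k-|\alpha|-\varepsilon)}D^\alpha(g-q_j)\big\|_{L^p(T)}\le C\|g\|_{W^{k,p}(T)}\qquad\text{for }k-j\le|\alpha|\le k .
\end{equation}
For $j=0$ take $q_0=0$: the weight is $|z_2|^\varepsilon\le1$. Let $1\le j\le k$ and suppose $q_{j-1}$ is constructed. For $|\alpha|=k-j$ apply Lemma~\ref{lem:hardyp} to $D^\alpha(g-q_{j-1})\in W^{1,p}(T)$ with $a=j-\varepsilon$, which differs from $4/p$ by \eqref{eq:eps}. The gradient consists of derivatives of order $k-j+1$, whose weight in \eqref{eq:induct} is $|z_2|^{-(j-1-\varepsilon)}=|z_2|^{1-a}$, so $N\le C\|g\|_{W^{k,p}(T)}$. We obtain constants $c_\alpha$ and put $q_j=q_{j-1}+\sum_{|\alpha|=k-j}c_\alpha x^\alpha/\alpha!$. The added terms do not affect derivatives of order greater than $k-j$, and $D^\alpha(g-q_j)=D^\alpha(g-q_{j-1})-c_\alpha$ for $|\alpha|=k-j$. So \eqref{eq:induct}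 holds for $j$. Moreover $c_\alpha=0$ unless $j-\varepsilon>4/p$, that is, unless $|\alpha|<k-\varepsilon-4/p$. By \eqref{eq:Va}, $q=q_k$ has the required properties.
\end{proof}

The coefficients of a form are treated separately, so we must check that closedness survives. It does, because the degree bound leaves no room for a nonzero error.

\begin{lemma}\label{lem:closed}
Let $k\ge1$, let $f\in W^{k,p}_{(0,1)}(T)$ be $\overline\partial$-closed, and let $q=q_1d\bar z_1+q_2d\bar z_2$, where $q_j$ is the polynomial of Lemma~\ref{lem:taylor} for $f_j$. Then $\overline\partial q=0$, and $q=\overline\partial\Psi$ for a polynomial $\Psi$ depending linearly on $q$.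
\end{lemma}

\begin{proof}
Let $\tau=\partial_{\bar z_1}q_2-\partial_{\bar z_2}q_1$ and $b=k-1-\varepsilon$. The degree of $\tau$ is less than $b-4/p$. Since $f$ is closed, $\tau=\partial_{\bar z_2}(f_1-q_1)-\partial_{\bar z_1}(f_2-q_2)$, so $|z_2|^{-b}\tau\in L^p(T)$ by \eqref{eq:Va} with $|\alpha|=1$. Suppose $\tau\ne0$, and let $\tau_l$ be its lowest nonzero homogeneous part, of degree $l<b-4/p$. A nonzero polynomial does not vanish identically on the open cone $\{|z_1|<|z_2|\}$. Hence there are a nonempty relatively open set $\Sigma$ of unit vectors in this cone and $c,t_0>0$ with $|\tau(tZ)|\ge ct^l$ for $Z\in\Sigma$, $0<t<t_0$. At the point $tZ$ we have $t/\sqrt2\le|z_2|\le t$, so in polar coordinates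
\[
\int_T|z_2|^{-bp}|\tau|^pdV\ge c'\int_0^{t_0}t^{(l-b)p+3}\,dt=\infty ,
\]
because $(l-b)p<-4$. This contradiction gives $\tau=0$.

Regard $q_j=q_j(Z,\bar Z)$ as a polynomial in four independent variables and put $\Psi=\sum_j\bar z_j\int_0^1q_j(Z,t\bar Z)\,dt$. Using $\partial_{\bar z_i}q_j=\partial_{\bar z_j}q_i$,
\[
\partial_{\bar z_i}\Psi=\int_0^1\Big[q_i+t\sum_j\bar z_j\,\partial_{\bar z_j}q_i\Big](Z,t\bar Z)\,dt=\int_0^1\frac d{dt}\big[t\,q_i(Z,t\bar Z)\big]dt=q_i .\qedhere
\]
\end{proof}

\section{Operators on the disc for $1\le p<\infty$}\label{sec:disc}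

By Lemma~\ref{lem:Va}(iii) we need operators $\Pi$ and $N$ as in Lemma~\ref{lem:reduction} that are bounded on $W^{j,p}(\mathbb D)$ for $0\le j\le k$. No gain of derivatives is required, since the gain will come from the weight. Both operators of Section~\ref{sec:W1} are modified.

\subsection*{The right inverse} Extension by zero creates a jump across the unit circle, so (C3) is then available only for $j=0$. We extend by reflection instead. Choose distinct $\lambda_1,\dots,\lambda_{k+1}\in(0,\frac12]$ and, by inverting a Vandermonde matrix, numbers $c_l$ with $\sum_lc_l(-\lambda_l)^m=1$ for $0\le m\le k$. Let $\chi$ be smooth with $\chi(r)=1$ for $r\le\frac54$ and $\chi(r)=0$ for $r\ge\frac32$. For a function $v$ on $A$, $\mathbb D^*$ or $\mathbb D$, let $Ev=v$ for $|z|<1$ and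
\[
Ev(re^{i\theta})=\chi(r)\sum_{l=1}^{k+1}c_l\,v\big((1-\lambda_l(r-1))e^{i\theta}\big),\qquad r>1 .
\]
Only values of $v$ on $\frac34<|z|<1$ enter, and $Ev=0$ for $|z|\ge\frac32$. This is the standard higher-order reflection \cite[Ch.~5]{AF}. For $v$ smooth up to the circle, the choice of $c_l$ makes $\partial_r^m\partial_\theta^{m'}Ev$ continuous across $r=1$ for $m\le k$, so $Ev\in C^k$; a change of variables bounds the $W^{j,p}$ norm of $Ev$ outside the circle by that of $v$ on $A$; and such $v$ are dense for $p<\infty$. Thus $E$ is bounded from $W^{j,p}(\mathbb D)$ to $W^{j,p}(\mathbb C)$ and from $W^{j,p}(A)$ to $W^{j,p}(\{\frac12<|z|<2\})$ for $0\le j\le k$. We take $N=\mathcal CE$.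

\subsection*{The projection} The Bergman projection is not bounded on $L^1(\mathbb D)$: its kernel $\pi^{-1}(1-w\bar\zeta)^{-2}$ is antiholomorphic in $\zeta$, so $B$ sends the normalized indicator function of a small disc about $\zeta$ to the kernel itself, whose $L^1$ norm $\sum_n|\zeta|^{2n}/(n+1)$ is unbounded as $|\zeta|\to1$. A factor vanishing on the circle repairs this. Let
\[
Pv(w)=\int_{\mathbb D}\kappa(w,\zeta)v(\zeta)\,dA(\zeta),\qquad \kappa(w,\zeta)=\frac2\pi\,\frac{1-|\zeta|^2}{(1-w\bar\zeta)^3}.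
\]
We use the Forelli--Rudin estimate \cite[Thm.~1.7]{HKZ}: for $c>-1$ and $d>0$,
\begin{equation}\label{eq:FR}
\int_{\mathbb D}\frac{(1-|\zeta|^2)^c}{|1-w\bar\zeta|^{2+c+d}}\,dA(\zeta)\le C(1-|w|^2)^{-d},\qquad w\in\mathbb D ,
\end{equation}
and Schur's test: if $1<p<\infty$, $1/p+1/p'=1$, and a positive function $\psi$ satisfies $\int|\kappa(w,\zeta)|\psi(\zeta)^{p'}dA(\zeta)\le C\psi(w)^{p'}$ and $\int|\kappa(w,\zeta)|\psi(w)^pdA(w)\le C\psi(\zeta)^p$, then the operator with kernel $\kappa$ is bounded on $L^p$.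

\begin{lemma}\label{lem:PK}
The operators $P$, $N=\mathcal CE$ and $K=(I-P)N$ are bounded on $W^{j,p}(\mathbb D)$ for $0\le j\le k$. Moreover $Pv$ is holomorphic, $Pv=v$ for holomorphic $v\in L^p(\mathbb D)$, and $\partial_{\bar w}Ng=g$ on $\mathbb D$.
\end{lemma}

\begin{proof}
\emph{The operator $N$.} By (C3) with $\rho=\frac32$, $\rho'=1$, $\|\mathcal CEv\|_{W^{j,p}(\mathbb D)}\le5\|Ev\|_{W^{j,p}(\mathbb C)}\le C\|v\|_{W^{j,p}(\mathbb D)}$, and $\partial_{\bar w}Ng=Eg=g$ on $\mathbb D$ by (C1).

\emph{$P$ on $L^p$.} The kernel is holomorphic in $w$ and bounded for $|w|\le t<1$, so $Pv$ is holomorphic. For $p=1$, \eqref{eq:FR} with $c=0$, $d=1$ gives $\sup_\zeta\int|\kappa(w,\zeta)|\,dA(w)<\infty$, and Fubini's theorem gives the bound. For $p>1$ take $\psi=(1-|\cdot|^2)^{-s}$ with $0<s<\min(1/p,2/p')$. The first condition of Schur's test is \eqref{eq:FR} with $c=1-sp'>-1$, $d=sp'$. For the second, \eqref{eq:FR} with $c=-sp>-1$, $d=1+sp$ bounds the integral by $C(1-|\zeta|^2)(1-|\zeta|^2)^{-1-sp}=C\psi(\zeta)^p$.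

\emph{Reproduction.} From $(1-x)^{-3}=\sum\binom{n+2}2x^n$ and orthogonality of monomials on circles,
\[
P(w^n)=\frac2\pi\binom{n+2}2w^n\cdot\pi\int_0^1(1-t)t^n\,dt=\frac{2}{(n+1)(n+2)}\binom{n+2}2w^n=w^n .
\]
If $v\in L^p(\mathbb D)$ is holomorphic and $t<1$, the Taylor series of $v(t\,\cdot)$ converges uniformly on $\mathbb D$, so $P$ reproduces $v(t\,\cdot)$; and $v(t\,\cdot)\to v$ in $L^p$ as $t\to1$. Hence $Pv=v$.

\emph{$P$ on $W^{j,p}$.} The kernel is a radial function of $\zeta$ times a function of $w\bar\zeta$, and $R\bar\zeta=-i\bar\zeta$, so $R_\zeta\kappa=-iw\partial_w\kappa$. By \eqref{eq:rot} with $\phi=\kappa(w,\cdot)$,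
\[
w\partial_wPv=i\int(R_\zeta\kappa)\,v\,dA=-iP(Rv),\qquad v\in W^{1,p}(\mathbb D).
\]
Iterating, $(w\partial_w)^mPv=(-i)^mP(R^mv)$ for $v\in W^{j,p}(\mathbb D)$ and $m\le j$, with $L^p$ norm at most $C\|v\|_{W^{j,p}}$. The identity $w^m\partial_w^m=\prod_{l=0}^{m-1}(w\partial_w-l)$, which one verifies on monomials, then bounds $\partial_w^mPv$ in $L^p(\{|w|\ge\frac12\})$. On $|w|<\frac12$ the Cauchy estimates give $|\partial_w^mPv|\le C\|Pv\|_{L^1(\mathbb D)}\le C\|v\|_{L^p}$. Since $Pv$ is holomorphic, each real derivative of order $m$ is a constant multiple of $\partial_w^mPv$.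
\end{proof}

\section{The equation in $z$ with a gain in the weight}\label{sec:z}

It remains to solve $\partial_{\bar z}u_2=h$ with $u_2\in V_{a+1}$ for $h\in V_a$. Following Example~\ref{ex:fail} we conjugate the Cauchy transform by $z^m$, $m\in\mathbb Z$. The new kernel is $\pi^{-1}(z/\zeta)^m(z-\zeta)^{-1}$. For $m\ge1$,
\[
\Big(\frac z\zeta\Big)^m\frac1{z-\zeta}=\frac1{z-\zeta}+\sum_{l=0}^{m-1}\frac{z^l}{\zeta^{l+1}}
\]
is the Cauchy kernel minus its Taylor polynomial of degree $m-1$ at $z=0$, so holomorphic terms of low degree are removed. Negative $m$ serves the opposite purpose: multiplication by $\zeta^{|m|}$ makes a singular $h$ integrable at $0$. The correct $m$ is dictated by the window of exponents in the next lemma.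

\begin{lemma}\label{lem:weightedC}
Let $\frac2p-2<s<\frac2p-1$ and $|z|^{-s}\phi\in L^p(\mathbb C)$. Then the integral defining $\mathcal C\phi$ converges almost everywhere and
\begin{equation}\label{eq:weightedC}
\||z|^{-s-1}\mathcal C\phi\|_{L^p(\mathbb C)}\le C\||z|^{-s}\phi\|_{L^p(\mathbb C)} .
\end{equation}
If $\phi$ vanishes outside a bounded set, then $\phi\in L^1(\mathbb C)$ and $\partial_{\bar z}\mathcal C\phi=\phi$.
\end{lemma}

\begin{proof}
Let $\psi=|z|^{-s}|\phi|$. Substituting $\zeta=z\eta$, $dA(\zeta)=|z|^2dA(\eta)$, all powers of $|z|$ cancel: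
\[
|z|^{-s-1}\,\frac1\pi\int\frac{|\phi(\zeta)|}{|z-\zeta|}\,dA(\zeta)=\frac1\pi\int\frac{|\eta|^s}{|1-\eta|}\,\psi(z\eta)\,dA(\eta).
\]
Since $\|\psi(\cdot\,\eta)\|_{L^p}=|\eta|^{-2/p}\|\psi\|_{L^p}$, Minkowski's integral inequality gives \eqref{eq:weightedC} with $C=\frac1\pi\int|1-\eta|^{-1}|\eta|^{s-2/p}dA(\eta)$. This integral converges at $\eta=0$ because $s-\frac2p>-2$, at infinity because $s-\frac2p-1<-2$, and at $\eta=1$. For the last statement, $|\phi|=|z|^s\psi$ and $|z|^s\in L^{p'}_{\rm loc}$, since $s>\frac2p-2=-\frac2{p'}$ (for $p=1$ this reads $s>0$). H\"older's inequality and (C1) finish the proof.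
\end{proof}

Estimate \eqref{eq:weightedC} controls no $z$-derivatives. These come from a local estimate on an annulus, applied at every dyadic scale. Let $A^+=\{\frac13<|z|<\frac32\}$ and $A'=\{\frac14<|z|<2\}$, so that $\overline A\subset A^+$ and $\overline{A^+}\subset A'$. If $v\in L^p(A')$ and $\partial_{\bar z}v\in W^{j,p}(A')$, then
\begin{equation}\label{eq:interior}
\|v\|_{W^{j,p}(A^+)}\le C\big(\|\partial_{\bar z}v\|_{W^{j,p}(A')}+\|v\|_{L^p(A')}\big).
\end{equation}
Indeed, take $\chi_0\in C_c^\infty(A')$ equal to $1$ near $\overline{A^+}$. By (C2), $\chi_0v=\mathcal C(\chi_0\,\partial_{\bar z}v)+\mathcal C(v\,\partial_{\bar z}\chi_0)$. The first term is bounded in $W^{j,p}(A^+)$ by (C3). In the second, $z\in A^+$ and $\zeta\in\operatorname{supp}\partial_{\bar z}\chi_0$ stay a fixed distance apart, so every derivative is bounded by $C\|v\|_{L^1(A')}\le C\|v\|_{L^p(A')}$.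

\begin{lemma}\label{lem:S}
Let $a-4/p\notin\mathbb Z$ and $m=\lfloor a-4/p\rfloor+2$. For $h\in V_a$ let $Sh$ be the restriction of $z^m\,\mathcal C_z(z^{-m}E_zh)$ to $\mathbb D\times\mathbb D^*$. Then $S:V_a\to V_{a+1}$ is bounded, $\partial_{\bar z}Sh=h$, and $\partial_{\bar w}h=0$ implies $\partial_{\bar w}Sh=0$.
\end{lemma}

\begin{proof}
Put $s=a-\frac2p-m$. Since $a-\frac4p$ is not an integer, $a-\frac4p+1<m<a-\frac4p+2$, which is the condition $\frac2p-2<s<\frac2p-1$. Let $\mathbb C^*=\mathbb C\setminus\{0\}$, and let $\tilde h=E_zh$ and $U=z^m\mathcal C_z(z^{-m}\tilde h)$ on $\mathbb D\times\mathbb C^*$. Let $\gamma$ be a multi-index with $|\gamma|\le k$.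

\emph{Derivatives in $w$.} The rescaling $g\mapsto g^{[n]}$ commutes with $D_w^\gamma$ and multiplies $\int|\cdot|^pd\mu$ by $2^{2n}$. Hence
\[
\int|z|^{-(ap-2)}|D_w^\gamma h|^pd\mu\approx\sum_n2^{n(ap-4)}\|D_w^\gamma h^{[n]}\|^p_{L^p(Q)}\le\|h\|_{V_a}^p .
\]
On $1\le|z|\le\frac32$ the weight is bounded, $E$ is bounded on $L^p$, and $D_w^\gamma E_zh=E_zD_w^\gamma h$ by Lemma~\ref{lem:fiber}(b). So $\||z|^{-a+2/p}D_w^\gamma\tilde h\|_{L^p(\mathbb D\times\mathbb C^*)}\le C\|h\|_{V_a}$. Since $s+m=a-\frac2p$, estimate \eqref{eq:weightedC} says that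
\[
L\psi=|z|^{-(a+1)+2/p}\,z^m\,\mathcal C\big(z^{-m}|z|^{a-2/p}\psi\big)
\]
is bounded on $L^p(\mathbb C^*)$, and $|z|^{-(a+1)+2/p}U=L_z(|z|^{-a+2/p}\tilde h)$. The weights do not depend on $w$, so Lemma~\ref{lem:fiber}(b) gives $D_w^\gamma U=z^m\mathcal C_z(z^{-m}D_w^\gamma\tilde h)$ and
\begin{equation}\label{eq:Uweight}
\big\||z|^{-(a+1)+2/p}D_w^\gamma U\big\|_{L^p(\mathbb D\times\mathbb C^*)}\le C\|h\|_{V_a} .
\end{equation}
The same commutation, applied to $\partial_{\bar w}$, shows that $\partial_{\bar w}h=0$ implies $\partial_{\bar w}\tilde h=0$ and $\partial_{\bar w}U=0$; this is valid also for $k=0$, the derivative being $0\in L^p$. For almost every $w$, Lemma~\ref{lem:weightedC} applies to $\phi=z^{-m}D_w^\gamma\tilde h(w,\cdot)$, and $z^m$ is holomorphic on $\mathbb C^*$, so $\partial_{\bar z}D_w^\gamma U(w,\cdot)=D_w^\gamma\tilde h(w,\cdot)$ on $\mathbb C^*$. With $\gamma=0$ this gives $\partial_{\bar z}Sh=h$.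

\emph{Derivatives in $z$.} Apply \eqref{eq:interior} with $j=k-|\gamma|$ to $v=D_w^\gamma U^{[n]}(w,\cdot)$, for which $\partial_{\bar z}v=2^{-n}D_w^\gamma\tilde h^{[n]}(w,\cdot)$. Take $p$-th powers, integrate in $w$, sum over $\gamma$ and use \eqref{eq:slices} with the variables exchanged:
\begin{equation}\label{eq:dyadic}
\|U^{[n]}\|^p_{W^{k,p}(\mathbb D\times A^+)}\le C2^{-np}\|\tilde h^{[n]}\|^p_{W^{k,p}(\mathbb D\times A')}+C\sum_{|\gamma|\le k}\|D_w^\gamma U^{[n]}\|^p_{L^p(\mathbb D\times A')} .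
\end{equation}
Multiply by $2^{n((a+1)p-4)}$ and sum over $n\ge0$. The first terms give $C\sum_n2^{n(ap-4)}\|\tilde h^{[n]}\|^p_{W^{k,p}(\mathbb D\times A')}$. For $n\ge1$ the annulus $2^{-n}A'$ lies in $\mathbb D^*$, where $\tilde h=h$, and is covered up to a null set by $2^{-n'}A$ with $n'=n-1,n,n+1$; so the $n$-th norm is bounded by the norms of these three $h^{[n']}$ on $Q$. For $n=0$, $A'$ is covered by $\frac12A$ and $\{\frac12<|z|<2\}$, and on the latter $\tilde h$ is bounded in $W^{k,p}$ by $C\|h^{[0]}\|_{W^{k,p}(Q)}$, by Lemma~\ref{lem:fiber}(c) for $E_z$. The total is at most $C\|h\|^p_{V_a}$. In the second terms,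
\[
2^{n((a+1)p-4)}\|D_w^\gamma U^{[n]}\|^p_{L^p(\mathbb D\times A')}\approx\int_{\mathbb D\times2^{-n}A'}|z|^{-((a+1)p-2)}|D_w^\gamma U|^pd\mu ;
\]
each point lies in at most three annuli $2^{-n}A'$, so the sum is at most $C\|h\|_{V_a}^p$ by \eqref{eq:Uweight}. The open sets $2^{-n}A^+$ cover $\mathbb D^*$, so \eqref{eq:dyadic} also shows $Sh\in W^{k,p}_{\rm loc}(T)$. Since $A\subset A^+$, $\|Sh\|_{V_{a+1}}\le C\|h\|_{V_a}$.
\end{proof}

\begin{remark}\label{rem:log2}
If $a-4/p$ is an integer, no integer $m$ puts $s$ in the open window, which has length one. The cause is visible at integer degrees: $h=z^n/\bar z$ is homogeneous of degree $n-1$, and the solutions of $\partial_{\bar z}u=h$ on $\mathbb D^*$ are $z^n\log|z|^2+H(z)$ with $H$ holomorphic. None is homogeneous of degree $n$, for this would require $H(tz)-t^nH(z)=-2t^nz^n\log t$, and the Laurent coefficient of $z^n$ on the left is zero.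
\end{remark}

\section{Proof of Theorem~\ref{thm:Wkp}}\label{sec:proof2}

Let $f\in W^{k,p}_{(0,1)}(T)$ be closed. If $k\ge1$, take $q$ and $\Psi$ from Lemma~\ref{lem:closed}; then $g=f-q$ is closed with coefficients in $V_{k-\varepsilon}$ by Lemma~\ref{lem:taylor}. If $k=0$, put $q=0$, $\Psi=0$, $g=f$; the coefficients lie in $L^p(T)=V_0\subset V_{-\varepsilon}$. By Lemma~\ref{lem:Va}(ii), the coefficients of $g$ in product coordinates satisfy
\[
G_1=\bar zg_1\in V_{k+1-\varepsilon},\qquad G_2=\bar wg_1+g_2\in V_{k-\varepsilon},\qquad \partial_{\bar z}G_1=\partial_{\bar w}G_2 .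
\]
Let $P$, $N$, $K$ be as in Lemma~\ref{lem:PK}, and let $S$ be the operator of Lemma~\ref{lem:S} for $a=k-\varepsilon$, which is admissible by \eqref{eq:eps}. By Lemmas~\ref{lem:Va}(iii) and~\ref{lem:S},
\[
u_1=K_wG_1\in V_{k+1-\varepsilon},\qquad h=P_wG_2\in V_{k-\varepsilon},\qquad u_2=Sh\in V_{k+1-\varepsilon} .
\]
So $u_1$ inherits its extra power of $|z|$ from the factor $\bar z$ in $G_1$, and $u_2$ obtains it from $S$. Lemma~\ref{lem:reduction} applies with $\Pi=P$, because functions in $V_a$ lie in $L^p(\mathbb D\times\{\delta<|z|<1\})$ for every $\delta>0$. It gives $\partial_{\bar w}h=0$, hence $\partial_{\bar w}u_2=0$ and $\partial_{\bar z}u_2=h$ by Lemma~\ref{lem:S}, and then $\overline\partial(u_1+u_2)=g$. Put $u=\Psi+u_1+u_2$; then $\overline\partial u=q+g=f$. Since $\varepsilon<1$, $V_{k+1-\varepsilon}\subset V_k\subset W^{k,p}(T)$, and $\Psi$ is a polynomial of bounded degree on a bounded domain with coefficients at most $C\|f\|_{W^{k,p}(T)}$. Every map used is linear and bounded, so $f\mapsto u$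 is a bounded linear operator into $W^{k,p}(T)$. \qed

\begin{remark}\label{rem:hyp}
For $k=1$, $p=2$ the degree bound $1-\varepsilon-2$ is negative and $m=\lfloor-1-\varepsilon\rfloor+2=0$. No polynomial is subtracted and the Cauchy transform is not conjugated, which is why the direct argument of Section~\ref{sec:W1} succeeds. The hypothesis $p<\infty$ entered in the vector-valued description of $L^p$ of a product, in the density argument for $E$, in the limit $v(t\,\cdot)\to v$, and in Schur's test, which needs an exponent $0<s<1/p$.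
\end{remark}

\section{The exponent cannot be improved}\label{sec:opt}

The idea is to let $w$ be a parameter. If $F_2=z^kg(w)$, then averaging the equation $\partial_{\bar z}u=F_2$ against a test function of $z$ expresses $g$ as an average of $u$, so $u$ cannot be better in $w$ than $g$.

\begin{proof}[Proof of Theorem~\ref{thm:opt}]
\emph{A function on the disc.} For $w\in\mathbb D$ both $1-w$ and $4/(1-w)$ have positive real part. With principal branches let
\[
G(w)=(1-w)^{-2/p}\Big(\log\frac4{1-w}\Big)^{-2}.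
\]
Put $\rho=|1-w|\in(0,2)$. Then $\log2\le\log\frac4\rho\le\big|\log\frac4{1-w}\big|\le\log\frac4\rho+\frac\pi2$, so $G$ is holomorphic on $\mathbb D$. In polar coordinates centered at $1$,
\[
\int_{\mathbb D}|G|^pdA\le\pi\int_0^2\rho^{-1}\Big(\log\frac4\rho\Big)^{-2p}d\rho=\pi\int_{\log2}^\infty t^{-2p}dt<\infty .
\]
The sector $0<\rho<1$, $|\arg(1-w)|<\frac\pi4$ lies in $\mathbb D$, because $|w|<1$ is equivalent to $\rho<2\cos\arg(1-w)$. For $p<q<\infty$ it contributes
\[
\int_{\mathbb D}|G|^qdA\ge\frac\pi2\int_0^1\rho^{1-2q/p}\Big(\log\frac4\rho+\frac\pi2\Big)^{-2q}d\rho=\infty ,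
\]
since $1-2q/p<-1$. Let $g$ be holomorphic on $\mathbb D$ with $g^{(k)}=G$. If $v$ is holomorphic and $v'\in L^p(\mathbb D)$, Poincar\'e's inequality on the disc of radius $t<1$, where the mean of $v$ is $v(0)$, gives $\|v-v(0)\|_{L^p(t\mathbb D)}\le Ct\|v'\|_{L^p(\mathbb D)}$, and $t\to1$ gives $v\in L^p(\mathbb D)$. Applying this $k$ times, $g\in W^{k,p}(\mathbb D)$, while $g\notin W^{k,q}(\mathbb D)$ for $q>p$.

\emph{The form.} Let
\[
f=z_2^k\,g(z_1/z_2)\,d\bar z_2 .
\]
The coefficient is holomorphic on $T$, so $\overline\partial f=0$. In product coordinates it is $z^kg(w)$, which lies in $W^{k,p}(Q)$ and is homogeneous of degree $k>k-4/p$. By Lemma~\ref{lem:Va}(iv) and (i) it lies in $V_k\subset W^{k,p}(T)$.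

\emph{No better solution.} Suppose $\overline\partial u=f$ with $u\in W^{k,q}(T)$, $q>p$. As $T$ is bounded, we may assume $q<\infty$. By \eqref{eq:F}, $\partial_{\bar z}u=z^kg(w)$. Choose $\varphi\in C_c^\infty(A)$ with $\int_Az^k\varphi\,dA=1$, for instance a multiple of $\bar z^k\chi_1(|z|)$ with $0\le\chi_1\in C_c^\infty(\frac12,1)$ nonzero. Then
\[
g=\langle z^kg\rangle_\varphi=\langle\partial_{\bar z}u\rangle_\varphi=-\langle u\rangle_{\partial_{\bar z}\varphi}.
\]
Since $\Phi$ is a diffeomorphism near $\overline Q$, $u\in W^{k,q}(Q)$ in the coordinates $(w,z)$. For $|\gamma|\le k$ we have $D_w^\gamma g=-\langle D_w^\gamma u\rangle_{\partial_{\bar z}\varphi}$, which lies in $L^q(\mathbb D)$ by H\"older's inequality in $z$. Thus $g\in W^{k,q}(\mathbb D)$, a contradiction.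
\end{proof}

\begin{remark}
The contradiction uses $u$ only on $T_0$, away from the origin: the obstruction comes from the part $|z_1|=|z_2|$ of the boundary, not from the vertex. The same form has no solution in $W^{k+1,p}(T)$ either, for the last step would give $g\in W^{k+1,p}(\mathbb D)$, and the Sobolev embedding theorem on the disc would put $G=g^{(k)}\in W^{1,p}(\mathbb D)$ in $L^q(\mathbb D)$ for some $q>p$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AF}
Adams and Fournier, \emph{Sobolev Spaces}.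

\bibitem{HKZ}
Hedenmalm, Korenblum and Zhu, \emph{Theory of Bergman Spaces}.

\bibitem{Shaw}
Mei-Chi Shaw, \emph{$L^2$-Sobolev Theory for $\bar\partial$ on Domains in $\mathbb{CP}^n$}, arXiv:2507.19355 (2025).

\end{thebibliography}
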